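\title{Countable definable sets in the L\'evy collapse extension and a small index property}

\begin{abstract}
Let $\kappa$ be inaccessible in $V$ and let $G$ be generic over $V$ for the L\'evy collapse $\mathrm{Coll}(\omega,<\kappa)$. We prove that every element of a countable set that is definable in $V[G]$ from parameters in $V$ is itself definable from parameters in $V$. The main tool is a small index property of the Boolean completion $B$ of the collapse: every subgroup of $\operatorname{Aut}(B)$ of index less than $2^\kappa$ contains all automorphisms that fix the part of $B$ generated by the coordinates below some $\delta<\kappa$. The same tool shows that if a set $X$ is definable from parameters in $V$ and $|X|^{\aleph_0}<2^{\aleph_1}$ in $V[G]$, then every element of $X$ is definable from a real and parameters in $V$.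
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $V$ be a model of ZFC, let $\kappa$ be an inaccessible cardinal of $V$, let $\mathbb K=\mathrm{Coll}(\omega,<\kappa)$ be the L\'evy collapse, and let $G$ be $\mathbb K$-generic over $V$. The extension $V[G]$ satisfies the axiom of choice. The Solovay model $V(\mathbb R)$ is the inner model of $V[G]$ that consists of the sets hereditarily definable from reals and parameters in $V$, and a choice principle in $V(\mathbb R)$ is a statement about which choices in $V[G]$ can be made definably. It is known that in $V(\mathbb R)$ every $\mathbb R$-indexed family of nonempty countable sets has a choice function. This paper is about what can be chosen from one countable set when no real parameter is allowed.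

\begin{definition}\label{def:definable}
A set $X\in V[G]$ is \emph{$V$-definable} if there are a formula $\varphi$, a parameter $a\in V$ and an ordinal $\gamma$ such that
\[
X=\{y : V_\gamma^{V[G]}\models\varphi(y,a)\}.
\]
An element $y\in V[G]$ is \emph{$V$-definable} if $\{y\}$ is. If a real $r\in V[G]$ is allowed as a further parameter of $\varphi$, we say \emph{definable from a real and parameters in $V$}.
\end{definition}

By the reflection principle, a set defined in $V[G]$ itself by a formula with parameters in $V$ is $V$-definable; the ordinal $\gamma$ only serves to bound the quantifiers. For the same reason $y$ is $V$-definable as a set if and only if it is $V$-definable as an element. The following question comes from \cite{BB}.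

\medskip
\noindent\textbf{Question.} \emph{Is it true, for every model $V$ of ZFC, every inaccessible cardinal $\kappa$ of $V$ and every $\mathbb K$-generic $G$ over $V$, that every nonempty $V$-definable set that is countable in $V[G]$ has a $V$-definable element?}
\medskip

If $\langle X_r:r\in\mathbb R\rangle$ is a $V$-definable family, then $X_r$ is $V[r]$-definable, and $V[G]$ is again a L\'evy collapse extension of $V[r]$ (Lemma~\ref{lem:factor}). So the Question, asked over the ground model $V[r]$, concerns one member of such a family at a time. The answer is yes, in a strong form.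

\begin{theorem}\label{thm:main}
If $X\in V[G]$ is $V$-definable and countable in $V[G]$, then every element of $X$ is $V$-definable.
\end{theorem}

On the way we obtain a weaker conclusion for larger sets.

\begin{theorem}\label{thm:real}
Let $X\in V[G]$ be $V$-definable with $(|X|^{\aleph_0}<2^{\aleph_1})^{V[G]}$. Then every element of $X$ is definable in $V[G]$ from a real and parameters in $V$.
\end{theorem}

The continuum hypothesis holds in $V[G]$, so $\aleph_1^{\aleph_0}=\aleph_1<2^{\aleph_1}$ there, and Theorem~\ref{thm:real} covers all $X$ of size at most $\aleph_1$. Section~\ref{sec:sharp} shows that both cardinality bounds are sharp.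

Both theorems rest on a statement about a group in $V$. We take $\mathbb K$ to be the set of finite partial functions $p$ on $\{\alpha:2\le\alpha<\kappa\}\times\omega$ with $p(\alpha,n)<\alpha$, ordered by reverse inclusion. The columns $\alpha<2$ carry no information; dropping them does not change the extensions and makes $\mathbb K$ separative. For $\delta<\kappa$ put
\[
\mathbb K_\delta=\{p\in\mathbb K:\operatorname{dom}p\subseteq\delta\times\omega\},\qquad
\mathbb K^\delta=\{p\in\mathbb K:\operatorname{dom}p\cap(\delta\times\omega)=\emptyset\},
\]
so that $\mathbb K\cong\mathbb K_\delta\times\mathbb K^\delta$. Let $B=RO(\mathbb K)$ be the Boolean completion of $\mathbb K$ in $V$, with $\mathbb K$ as a dense subset, and let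
\[
B_\delta=\Big\{\bigvee S: S\subseteq\mathbb K_\delta\Big\},\qquad
\operatorname{Aut}_\delta(B)=\{\pi\in\operatorname{Aut}(B):\pi\restriction B_\delta=\mathrm{id}\}.
\]
The set $B_\delta$ is the complete subalgebra of $B$ generated by $\mathbb K_\delta$, and $B_\delta\cong RO(\mathbb K_\delta)$.

\begin{theorem}[small index property, in $V$]\label{thm:index}
If $T\le\operatorname{Aut}(B)$ has index less than $2^\kappa$, then $T\supseteq\operatorname{Aut}_\delta(B)$ for some $\delta<\kappa$.
\end{theorem}

\subsection*{The simplest cases}
Every element of $V$ is $V$-definable, so there is nothing to do if $X$ meets $V$. A finite $V$-definable set of subsets of an ordinal is linearly ordered lexicographically, and each element is definable as the $k$-th one for some $k$. A countable set of reals need not have a lexicographically least element, and no well-ordering of the reals of $V[G]$ is $V$-definable (otherwise the set in Example~\ref{ex:cohen} would have a definable least element); Section~\ref{sec:reals} settles this case by a perfect set argument. These cases suggest the answer yes. But each of them inspects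 the elements of $X$ bit by bit, and this is not available for a set $X=\{x_0,x_1\}$ whose two elements are, say, sets of reals. A counterexample of this kind would be a ``parity'' of the generic filter: the unordered pair is determined by the model $V[G]$, while the automorphisms of $B$ exchange its members. Theorem~\ref{thm:index} limits such behavior to a bounded part of the generic filter, and on a bounded part the perfect set argument works again.

\subsection*{Plan of the proof}
Let $x\in X$ and let $\tau$ be a name for $x$ that is forced to lie in $X$. The group $\operatorname{Aut}(B)$ acts on such names, and there are few of them up to forced equality, so the stabilizer of $\tau$ has small index. By Theorem~\ref{thm:index} it contains some $\operatorname{Aut}_\delta(B)$, and it follows that $x$ is determined by $G\cap B_\delta$ and the model $V[G]$ (Section~\ref{sec:support}). As $G\cap B_\delta$ is coded by a real, this gives Theorem~\ref{thm:real}. For countable $X$ a perfect set argument replaces $G\cap B_\delta$ by a single condition (Section~\ref{sec:perfect}). Theorem~\ref{thm:index} is proved in Section~\ref{sec:index}.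 Section~\ref{sec:background} collects the facts on the algebra $B$ and its quotients.

\section{A first case: sets of reals}\label{sec:reals}

Let $X$ be a countable $V$-definable set of subsets of $\omega$ and let $x\in X$. We show that $x\in V$. For a generic $H$ write $X^{V[H]}$ for the set defined in $V[H]$ by the same $\varphi,a,\gamma$; it depends only on the model $V[H]$. We borrow three facts from Section~\ref{sec:background}: the trivial condition decides every statement with parameters in $V$; the poset $\mathbb K$ has the $\kappa$-chain condition; and every $h\in V[G]$ that is $\mathbb K_\delta$-generic over $V$ has the form $H\cap\mathbb K_\delta$ for a generic $H$ with $V[H]=V[G]$ (Lemma~\ref{lem:full}(b)).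

By the first fact, $1$ forces that $X$ is a nonempty set of reals. Take a name for $x$ and $p\in G$ that forces it into $X$, and redefine the name off $p$ as a name for some element of $X$. This gives $\tau$ with $\tau[G]=x$ and $\Vdash\tau\in X$.

\emph{Step 1: bounded support.} For each $n$ fix a maximal antichain $A_n\subseteq\mathbb K$ of conditions deciding ``$n\in\tau$''. Each $A_n$ has size less than $\kappa$, so all $A_n$ lie in one $\mathbb K_\delta$. For $h$ that is $\mathbb K_\delta$-generic over $V$ let $a_h$ be the set of $n$ such that the element of $h\cap A_n$ forces $n\in\tau$. Then $\tau[H]=a_{H\cap\mathbb K_\delta}$ for every generic $H$. If $h\in V[G]$, choose $H$ by the third fact; then $a_h=\tau[H]\in X^{V[H]}=X$.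

\emph{Step 2: a perfect set.} Suppose that no $p\le p_0$ in $\mathbb K_\delta$ decides ``$n\in\tau$'' for all $n$. Then every $p\le p_0$ in $\mathbb K_\delta$ has extensions $q,q'\in\mathbb K_\delta$ with $q\Vdash n\in\tau$ and $q'\Vdash n\notin\tau$ for some $n$: otherwise, for each $n$, all elements of $A_n$ compatible with $p$ decide ``$n\in\tau$'' in the same way, and $p$ decides it. The dense open subsets of $\mathbb K_\delta$ in $V$ form a set of size less than $\kappa$, which is countable in $V[G]$; list it as $\langle D_n:n<\omega\rangle$. In $V[G]$ build conditions $p_s$ for $s\in2^{<\omega}$, with $p_\emptyset=p_0$, by splitting $p_s$ into such a pair $q,q'$ and then extending both into $D_{|s|}$. Each branch $z\in2^\omega$ generates a generic $h_z\in V[G]$, and two branches give reals $a_{h_z}\ne a_{h_{z'}}$ that differ at the bit chosen where the branches split. So $X$ is uncountable, a contradiction. Hence the conditions that decide every bit of $\tau$ are dense in $\mathbb K_\delta$, one of them is in $G$, and $x\in V$.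

Both steps break down for general $X$. Take $X=\{\mathbb R^{V[G]}\}$. Its element is $V$-definable, but it lies in no $V[G\cap B_\delta]$, because the reals of $V[G]$ code all ordinals below $\kappa$. So $\tau[H]$ cannot be a function of $H\cap\mathbb K_\delta$ alone; the most one can hope for is a function of $H\cap\mathbb K_\delta$ and of the model $V[H]$. Proving this is the main difficulty. In Step 2 there are no bits to split on, and we shall need a substitute for ``$q$ and $q'$ force different values''.

\section{The L\'evy algebra and its quotients}\label{sec:background}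

\subsection{Conventions}
Arguments that mention generic filters outside $V[G]$ are read in the usual way, as statements about the forcing relation; what we prove are theorems of ZFC about $\kappa$ and forcing with $\mathbb K$, so the results hold for every triple $(V,\kappa,G)$. We write $\Vdash\psi$ if $1$ forces $\psi$, $\|\psi\|$ for the Boolean value, and $\tau[H]$ for the value of the name $\tau$ at $H$. Generic filters on a poset are identified with generic ultrafilters on its completion. \emph{Small} means of cardinality less than $\kappa$ in $V$.

For a Boolean algebra $W$ let $W^+=W\setminus\{0\}$ and $W|b=\{w:w\le b\}$. A \emph{complete subalgebra} of a complete algebra $W$ is a subalgebra closed under all suprema and infima of $W$; a \emph{complete embedding} is an injective homomorphism that preserves all suprema, and its range is a complete subalgebra. A map $\iota$ from a poset $P$ to $W^+$ is \emph{dense} if it preserves the order, sends incompatible pairs to disjoint pairs, and has dense range. We use these textbook facts.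
\begin{enumerate}
\item[(C1)] Every poset $P$ has a dense map $\iota$ into a complete algebra $RO(P)$, which is unique up to isomorphism over $P$, and $|RO(P)|\le2^{|P|}$. We have $\iota(p)\le\iota(q)$ if and only if every extension of $p$ is compatible with $q$. An order isomorphism between dense subsets of two complete algebras extends uniquely to an isomorphism of the algebras.
\item[(C2)] Let $i:Q\to P$ preserve order and incompatibility, and suppose that every $p\in P$ has a \emph{reduction}, that is, a $q\in Q$ such that $i(q')$ is compatible with $p$ for all $q'\le q$. Then $i$ induces a complete embedding $RO(Q)\to RO(P)$.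
\item[(C3)] An automorphism $\pi\in V$ of $W$ acts on $W$-names. If $H$ is generic, then so is $\pi H=\pi[H]$, and $V[\pi H]=V[H]$, $(\pi\tau)[\pi H]=\tau[H]$. Moreover $\pi\check a=\check a$ and $\|\psi(\pi\tau_1,\dots,\pi\tau_n)\|=\pi\|\psi(\tau_1,\dots,\tau_n)\|$.
\end{enumerate}
The following facts concern $\mathbb K$.
\begin{enumerate}
\item[(K1)] $\mathbb K$ has the $\kappa$-chain condition, every ordinal below $\kappa$ is countable in $V[G]$, and $\kappa=\aleph_1^{V[G]}$.
\item[(K2)] $\mathbb K$ is weakly homogeneous: given $p,q$, a permutation of $\omega$ applied in every column moves the domain of $p$ off the domain of $q$. As conditions are finite, $\mathbb K$ is the same poset in every model $M\supseteq V$ of ZFC with the same ordinals. Over such $M$ the condition $1$ decides every statement with parameters in $M$. Hence a subset of $M$ that is definable in a $\mathbb K$-generic extension of $M$ from parameters in $M$ belongs to $M$.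
\item[(K3)] If $P\in V$ is a small poset and $h$ is $P$-generic over $V$, then $\kappa$ is inaccessible in $V[h]$. If also $h\in V[G]$ and $S\in V$ is small, then $\mathcal P(S)\cap V[h]$ has size less than $\kappa$ in $V[h]$ and so is countable in $V[G]$.
\item[(K4)] A \emph{nice name} for a subset of $S\in V$ has the form $\bigcup_{s\in S}\{\check s\}\times A_s$ with antichains $A_s\subseteq B$; every subset of $S$ in $V[H]$ is the value of one. There are $\kappa^{<\kappa}=\kappa$ antichains (Lemma~\ref{lem:levels}(b)), hence $\kappa$ nice names for reals and $2^\kappa$ nice names for subsets of $\kappa$. So in $V[G]$ we have $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}\le|(2^\kappa)^V|$.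
\end{enumerate}

\subsection{The levels $B_\delta$}
For a limit ordinal $\lambda<\kappa$ let $B_{<\lambda}=\bigcup_{\delta<\lambda}B_\delta$.

\begin{lemma}\label{lem:levels}
The following hold in $V$.
\begin{enumerate}
\item[(a)] $B_\delta$ is a small complete subalgebra of $B$, and $(b,q)\mapsto b\wedge q$ is a dense map from $B_\delta^+\times\mathbb K^\delta$ to $B^+$. Every automorphism of $B_\delta$ extends to an automorphism of $B$.
\item[(b)] $B=\bigcup_{\delta<\kappa}B_\delta$, $|B|=\kappa$, and every small subset of $B$ lies in some $B_\delta$.
\item[(c)] For limit $\lambda<\kappa$, every automorphism of $B_{<\lambda}$ extends uniquely to an automorphism of $B_\lambda$, and an automorphism of $B$ that maps $B_{<\lambda}$ onto itself maps $B_\lambda$ onto itself.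
\item[(d)] For $\pi\in\operatorname{Aut}(B)$ the set $C_\pi=\{\delta<\kappa:\pi[B_\delta]=B_\delta\}$ is closed unbounded in $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $B_\delta$ is closed under suprema by definition. For $S\subseteq\mathbb K_\delta$ let $S'$ be the set of $p\in\mathbb K_\delta$ incompatible with all of $S$. For $r\in\mathbb K$ the restriction $r\restriction(\delta\times\omega)$ is compatible with some $p\in S\cup S'$, and then $r$ is compatible with $p$. So $\neg\bigvee S=\bigvee S'\in B_\delta$. As $\kappa$ is a strong limit, $|B_\delta|\le2^{|\mathbb K_\delta|}<\kappa$. If $b\in B_\delta^+$ and $q\in\mathbb K^\delta$, pick $p\le b$ in $\mathbb K_\delta$; then $p\cup q\le b\wedge q$, so $b\wedge q\ne0$. The map preserves order and incompatibility and its range contains $\mathbb K$. For $F\in\operatorname{Aut}(B_\delta)$ the automorphism $F\times\mathrm{id}$ of the product induces by (C1) an automorphism of $B$ that sends $b=b\wedge1$ to $F(b)$.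

(b) Every $b\in B$ is the supremum of an antichain of $\mathbb K$, which is small and so lies in some $\mathbb K_\delta$. The rest follows from (a), $|\mathbb K|=\kappa$ and the regularity of $\kappa$.

(c) Since $\mathbb K_\lambda=\bigcup_{\delta<\lambda}\mathbb K_\delta$, the subalgebra $B_{<\lambda}$ is dense in $B_\lambda$, and $B_\lambda$ is the set of suprema of subsets of $B_{<\lambda}$. The first claim follows from (C1), the second from the fact that automorphisms of $B$ preserve suprema.

(d) If $\lambda$ is a limit of elements of $C_\pi$, then $\pi$ maps $B_{<\lambda}$ onto itself, so $\lambda\in C_\pi$ by (c). Given $\delta_0$, choose $\delta_0<\delta_1<\cdots$ with $\pi^{\pm1}[B_{\delta_n}]\subseteq B_{\delta_{n+1}}$ by (b); then $\sup_n\delta_n\in C_\pi$ by (c).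
\end{proof}

Replacing $B$ by an isomorphic copy, we assume that the universe of $B$ is $\kappa$. Then small subsets of $B$ belong to $V_\kappa$, and ultrafilters on $B$ are subsets of $\kappa$.

\subsection{Uniqueness of the collapse}
All homogeneity properties of $B$ used below come from one fact.

\begin{lemma}[{\cite[Lemma 26.7]{Jech}}]\label{lem:jech}
If $P$ is a separative poset, $|P|=\mu>\aleph_0$ and $\Vdash_P|\mu|=\aleph_0$, then $RO(P)\cong RO(\mathrm{Coll}(\omega,\mu))$.
\end{lemma}

For an uncountable cardinal $\mu$, call a complete algebra $W\ne\{0\}$ a \emph{$\mu$-collapse} if it has a dense subset of size at most $\mu$ and forces $|\mu|=\aleph_0$. A dense subset of $W^+$ is separative, and its size cannot be less than $\mu$, since a forcing with a dense set of size less than $\mu$ preserves the cardinal $\mu$. So by Lemma~\ref{lem:jech} \emph{any two $\mu$-collapses are isomorphic}. If $W$ is a $\mu$-collapse and $b\in W^+$, then $W|b$ is a $\mu$-collapse. For $\mu<\kappa$ the completion of $\mathbb K_{\mu+1}$ is a $\mu$-collapse, since $|\mathbb K_{\mu+1}|=\mu$ and the column $\mu$ adds a surjection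 from $\omega$ onto $\mu$.

\subsection{Quotients}
To build an automorphism of $B$ that acts in a prescribed way on a small subalgebra $D$, we force with $D$, find an isomorphism of the quotients by the uniqueness of the collapse, and pull it back to $V$. Let $D$ be a complete subalgebra of a complete algebra $W$ in $V$. For $w\in W$ let $\operatorname{pr}_D(w)=\min\{d\in D:d\ge w\}$. Then $\operatorname{pr}_D(w)=0$ only for $w=0$, and for $d\in D$, $S\subseteq W$,
\begin{equation}\label{eq:proj}
\operatorname{pr}_D(d\wedge w)=d\wedge\operatorname{pr}_D(w),\qquad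
\operatorname{pr}_D\Big(\bigvee S\Big)=\bigvee_{w\in S}\operatorname{pr}_D(w).
\end{equation}
In the first identity, $\le$ holds because $d\wedge w\le d\wedge\operatorname{pr}_D(w)\in D$, and $\ge$ holds because $w\le\operatorname{pr}_D(d\wedge w)\vee\neg d\in D$. In the second, the right side is an element of $D$ above $\bigvee S$, and $\operatorname{pr}_D$ is monotone.

For $g$ that is $D$-generic over $V$ let $W/g\in V[g]$ be the quotient of $W$ by the filter generated by $g$, and let $[w]$ be the class of $w$. Thus $[w]=0$ if and only if $d\wedge w=0$ for some $d\in g$, that is, if and only if $\operatorname{pr}_D(w)\notin g$. So $d\in D$ forces $[w\wedge\neg w']=0$ if and only if $d\wedge\operatorname{pr}_D(w\wedge\neg w')=0$, and \eqref{eq:proj} gives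
\begin{equation}\label{eq:quotorder}
d\Vdash_D[w]\le[w']\iff d\wedge w\le w'.
\end{equation}

\begin{lemma}\label{lem:quotient}
Let $D$ be a complete subalgebra of $W$ and let $g$ be $D$-generic over $V$.
\begin{enumerate}
\item[(a)] If $P\in V$ is dense in $W^+$ and $[b]\ne0$, there is $p\in P$ with $p\le b$ and $[p]\ne0$.
\item[(b)] $W/g$ is complete in $V[g]$.
\item[(c)] If $H$ is $W$-generic over $V$ with $H\cap D=g$, then $H/g=\{[w]:w\in H\}$ is $W/g$-generic over $V[g]$, $H=\{w:[w]\in H/g\}$, and $V[H]=V[g][H/g]$. Every $W/g$-generic ultrafilter over $V[g]$ arises in this way. For every $W$-generic $H$ over $V$, the trace $H\cap D$ is $D$-generic.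
\item[(d)] \emph{(Mixing.)} If $\dot c$ is a $D$-name for an element of $W/\dot g$, there is exactly one $w\in W$ with $\Vdash_D\dot c=[w]$.
\item[(e)] \emph{(Lifting.)} Let $D$ also be a complete subalgebra of $W'$, and let $\dot c$ be a $D$-name forced to be an isomorphism $W/\dot g\to W'/\dot g$. Then there is an isomorphism $F:W\to W'$ in $V$ with $F\restriction D=\mathrm{id}$ and $\Vdash_D\dot c([w])=[F(w)]$ for all $w\in W$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\operatorname{pr}=\operatorname{pr}_D$.

(a) By \eqref{eq:proj}, $\operatorname{pr}(b)=\bigvee\{\operatorname{pr}(p):p\in P,\ p\le b\}$. This element is in $g$, so by genericity some $\operatorname{pr}(p)$ is in $g$.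

(b) Let $\dot S$ name a subset $S$ of $W/g$, let $d_w=\|[w]\in\dot S\|_D$ and $s=\bigvee_{w\in W}(d_w\wedge w)$. If $[w]\in S$, then $d_w\in g$ and $[w]=[d_w\wedge w]\le[s]$. If $[u]$ is an upper bound of $S$, some $d\in g$ forces this; then $d\wedge d_w\wedge w\le u$ for all $w$ by \eqref{eq:quotorder}, so $d\wedge s\le u$ and $[s]\le[u]$.

(c) Consider the map $w\mapsto(\operatorname{pr}(w),[w])$ from $W^+$ to the two-step iteration $D^+*(W/\dot g)^+$. It preserves the order, and it reflects it: if $\operatorname{pr}(w)\Vdash[w]\le[w']$, then $w=\operatorname{pr}(w)\wedge w\le w'$. Its range is dense: given $(d,\dot c)$, take $d'\le d$ forcing $\dot c=[w]$; then $d'\le\operatorname{pr}(w)$ because $d'\Vdash[w]\neq0$, so $\operatorname{pr}(d'\wedge w)=d'$, and $d'\Vdash[d'\wedge w]=\dot c$. By the theorem on two-step iterations, $W$-generics $H$ correspond to pairs $(g,K)$ with $K$ generic for $W/g$ over $V[g]$, by $H=\{w:\operatorname{pr}(w)\in g,\ [w]\in K\}=\{w:[w]\in K\}$, with the same extension. For $d\in D$ the class $[d]$ is $1$ or $0$ according to whether $d\in g$, so $H\cap D=g$.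

(d) Take a maximal antichain $A\subseteq D$ and $w_d$ with $d\Vdash\dot c=[w_d]$ for $d\in A$, and put $w=\bigvee_{d\in A}(d\wedge w_d)$. Then $d\wedge w=d\wedge w_d$, so $d\Vdash[w]=[w_d]$. Uniqueness is \eqref{eq:quotorder} with $d=1$.

(e) Define $F(w)$ by (d). By \eqref{eq:quotorder}, $w\le u$ if and only if $\Vdash[w]\le[u]$, if and only if $\Vdash[F(w)]\le[F(u)]$, if and only if $F(w)\le F(u)$. For $w'\in W'$, (d) applied to $\dot c^{-1}([w'])$ gives $w$ with $F(w)=w'$. For $d\in D$, the class $[d]$ is $1$ in both quotients or $0$ in both quotients, so $\Vdash\dot c([d])=[d]$ and $F(d)=d$.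
\end{proof}

\begin{lemma}\label{lem:quotcollapse}
Let $W$ be a $\mu$-collapse, $D$ a complete subalgebra of $W$ with $|D|<\mu$, and $g$ $D$-generic over $V$. Then in $V[g]$, $\mu$ is an uncountable cardinal and $W/g$ is a $\mu$-collapse.
\end{lemma}

\begin{proof}
As $|D|<\mu$, forcing with $D$ preserves the cardinal $\mu$. By Lemma~\ref{lem:quotient}, $W/g$ is complete by (b), has a dense set of size at most $\mu$ by (a), and forces $|\mu|=\aleph_0$ by (c).
\end{proof}

\begin{lemma}\label{lem:levyquot}
Let $D$ be a small complete subalgebra of $B$, let $g$ be $D$-generic over $V$, and let $[b]\ne0$ in $B/g$. Then $(B/g)|[b]\cong RO(\mathbb K)$ in $V[g]$. In particular $B|b\cong B$ in $V$ for all $b\in B^+$.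
\end{lemma}

\begin{proof}
Choose an uncountable cardinal $\mu<\kappa$ with $|D|<\mu$ and $D\cup\{b\}\subseteq W:=B_{\mu+1}$. Work in $V[g]$. The algebra $W/g$ is a subalgebra of $B/g$, and by Lemma~\ref{lem:quotcollapse} both $U=(W/g)|[b]$ and $RO(\mathbb K_{\mu+1})$ are $\mu$-collapses, hence isomorphic. Consider
\[
\Phi:U^+\times\mathbb K^{\mu+1}\to (B/g)|[b],\qquad \Phi([w],q)=[w\wedge q].
\]
Its values are nonzero: if $d\wedge w\wedge q=0$ with $d\in g$, then $d\wedge w=0$ by Lemma~\ref{lem:levels}(a), so $[w]=0$. It preserves the order, and if $[w\wedge w']=0$ or $q\wedge q'=0$, then $[w\wedge q]\wedge[w'\wedge q']=0$. For density let $0\ne[u]\le[b]$; replacing $u$ by $u\wedge b$ we have $u\le b$. By Lemmas~\ref{lem:levels}(a) and~\ref{lem:quotient}(a) there are $w\in W^+$, $q\in\mathbb K^{\mu+1}$ with $w\wedge q\le u$ and $[w\wedge q]\ne0$. From $(w\wedge\neg b)\wedge q=0$ we get $w\le b$, so $[w]\in U^+$. Thus $\Phi$ is a dense map into a complete algebra, and by (C1)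
\[
(B/g)|[b]\cong RO(U^+\times\mathbb K^{\mu+1})\cong RO(\mathbb K_{\mu+1}\times\mathbb K^{\mu+1})\cong RO(\mathbb K).
\]
For the last sentence of the lemma take $D=\{0,1\}$.
\end{proof}

For $y\in V[G]$ with $y\subseteq V$ let $V[y]$ be the least inner model of ZFC of $V[G]$ that includes $V$ and contains $y$; in the cases that we need, the next proof shows that it exists.

\begin{lemma}[Factor Lemma]\label{lem:factor}
Let $y\in V[G]$ with $y\subseteq S\in V$ and $S$ small. Then $y\in V[G\cap B_\nu]$ for some $\nu<\kappa$, $\kappa$ is inaccessible in $V[y]$, and $V[G]=V[y][G']$ for some $G'$ that is $\mathbb K$-generic over $V[y]$.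
\end{lemma}

\begin{proof}
Let $\dot y$ name $y$ and put $d_s=\|\check s\in\dot y\|$. In $V$ let $D_0=\{d_s:s\in S\}$, let $D_{\alpha+1}$ consist of the elements of $D_\alpha$, their complements and the suprema of subsets of $D_\alpha$, and take unions at limits. By Lemma~\ref{lem:levels}(b), $D_0\subseteq B_\nu$ for some $\nu<\kappa$, so the sequence stays inside $B_\nu$ and stabilizes at a small complete subalgebra $D$. Let $g=G\cap D$. Then $y=\{s\in S:d_s\in g\}\in V[g]\subseteq V[G\cap B_\nu]$. Conversely, any inner model that includes $V$ and contains $y$ computes $g\cap D_\alpha$ by recursion on $\alpha$: $d_s\in g$ if and only if $s\in y$; $\neg d\in g$ if and only if $d\notin g$; and for $S'\in V$, $\bigvee S'\in g$ if and only if $S'\cap g\ne\emptyset$. So $V[y]=V[g]$, and $\kappa$ is inaccessible there by (K3). By Lemma~\ref{lem:quotient}(c), $V[G]=V[g][G/g]$, and an isomorphism $B/g\cong RO(\mathbb K)$ in $V[g]$ from Lemma~\ref{lem:levyquot} turns $G/g$ into the required $G'$.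
\end{proof}

\subsection{Generic filters that generate the same model}
The model $V[G]$ does not single out $G$; what it sees is the set of all generic filters that generate it. Call $H\in V[G]$ \emph{full} if $H$ is a $V$-generic ultrafilter on $B$ and $V[H]=V[G]$. We need to know that full filters are $V$-definable as a set, that their traces on $\mathbb K_\delta$ are arbitrary, and that full filters with the same trace differ by an element of $\operatorname{Aut}_\delta(B)$. The last point rests on the following lemma.

\begin{lemma}\label{lem:sameext}
Let $M$ be a model of ZFC and let $W\in M$ be, in $M$, a complete atomless algebra with $W|b\cong W$ for all $b\in W^+$. If $K,K'$ are $W$-generic over $M$ and $M[K]=M[K']$, then $\pi K=K'$ for some $\pi\in\operatorname{Aut}(W)\cap M$.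
\end{lemma}

\begin{proof}
Let $\dot\Gamma$ be the canonical name for the generic ultrafilter. Pick names $\dot K',\dot L\in M$ with $\dot K'[K]=K'$ and $\dot L[K']=K$, and pick $u\in K$ forcing that $\dot K'$ is an $M$-generic ultrafilter on $W$ and $\dot L[\dot K']=\dot\Gamma$. In $M$ put $\chi(b)=u\wedge\|b\in\dot K'\|$. Since $u$ forces $\dot K'$ to be an ultrafilter, $\chi:W\to W|u$ is a homomorphism; since $u$ forces it to be generic, $\chi$ preserves all suprema in $M$. So the kernel of $\chi$ has a largest element $\neg v$. Then $\chi(v)=u$, and $\chi$ is injective on $W|v$. It maps $W|v$ onto $W|u$: for $c\le u$ let $b=\|c\in\dot L\|$. The condition $u$ forces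
\[
b\in\dot K'\iff c\in\dot L[\dot K']\iff c\in\dot\Gamma,
\]
so $\chi(b\wedge v)=\chi(b)=u\wedge c=c$. As $u\in K$, we have $b\in K'$ if and only if $\chi(b)\in K$.

It remains to extend $\chi^{-1}$ to all of $W$, for which both complements must be nonzero. As $W$ is atomless, $u$ splits into two nonzero parts, one of which, $u'$, is in $K$. Let $v'<v$ satisfy $\chi(v')=u'$; then $v'\in K'$ and $\neg u'\ne0\ne\neg v'$. Fix an isomorphism $\psi:W|\neg u'\to W|\neg v'$ in $M$ and put $\pi(c)=\chi^{-1}(c\wedge u')\vee\psi(c\wedge\neg u')$, where $\chi^{-1}:W|u'\to W|v'$. Then $\pi\in\operatorname{Aut}(W)$, and $c\in K$ if and only if $c\wedge u'\in K$, if and only if $\pi(c)\wedge v'=\chi^{-1}(c\wedge u')\in K'$, if and only if $\pi(c)\in K'$.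
\end{proof}

For generic $H$, the traces $H\cap\mathbb K_\delta$ and $H\cap B_\delta$ determine each other, since $\mathbb K_\delta$ is dense in $B_\delta$.

\begin{lemma}\label{lem:full}
Let $\delta<\kappa$.
\begin{enumerate}
\item[(a)] There is a formula $\mathrm{Full}(H)$ with parameters in $V$, not depending on $G$, that defines in $V[G]$ the set of full $H$.
\item[(b)] If $h\in V[G]$ is $\mathbb K_\delta$-generic over $V$, there is a full $H$ with $H\cap\mathbb K_\delta=h$.
\item[(c)] If $H,H'$ are full and $H\cap B_\delta=H'\cap B_\delta$, then $\pi H=H'$ for some $\pi\in V$ that lies in $\operatorname{Aut}_\delta(B)$.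
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $V$ let $\mathcal D$ be the set of dense subsets of $B^+$ and $\mathcal N$ the set of nice names for subsets of $\kappa$. Let $\mathrm{Full}(H)$ say: $H$ is an ultrafilter on $B$ that meets every member of $\mathcal D$, and every subset of $\kappa$ equals $\sigma[H]$ for some $\sigma\in\mathcal N$. A full $H$ satisfies this by (K4). Conversely, if $H\in V[G]$ satisfies it, then $H$ is generic and $G\in V[H]$, because $G\subseteq B$ is a subset of $\kappa$.

(b) Let $g$ be the generic ultrafilter on $B_\delta$ generated by $h$, so $V[g]=V[h]$. By Lemma~\ref{lem:factor}, $V[G]$ is a $\mathbb K$-generic extension of $V[g]$, so by Lemma~\ref{lem:levyquot} it equals $V[g][K]$ for a $B/g$-generic $K$. By Lemma~\ref{lem:quotient}(c), $H=\{b:[b]\in K\}$ is as required.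

(c) Let $g=H\cap B_\delta$, $M=V[g]$, $W=B/g$. By Lemma~\ref{lem:levyquot}, $W$ satisfies the hypotheses of Lemma~\ref{lem:sameext} in $M$, and $M[H/g]=V[G]=M[H'/g]$. So there is $\pi_1\in\operatorname{Aut}(W)\cap M$ with $\pi_1[H/g]=H'/g$. Let $\dot\pi_1$ be a $B_\delta$-name with value $\pi_1$ at $g$ that is forced by $1$ to be an automorphism of $B/\dot g$ (use the identity off a condition in $g$ that forces this). Lemma~\ref{lem:quotient}(e) gives $\pi\in\operatorname{Aut}_\delta(B)$ with $[\pi b]=\pi_1([b])$. Then $b\in H$ if and only if $[b]\in H/g$, if and only if $[\pi b]\in H'/g$, if and only if $\pi b\in H'$.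
\end{proof}

\section{Bounded support}\label{sec:support}

In this section and the next we use Theorem~\ref{thm:index}, whose proof in Section~\ref{sec:index} depends only on Section~\ref{sec:background}. Fix a nonempty $V$-definable $X$, given by $\varphi,a,\gamma$, and let $\mu=|X|^{V[G]}$. In the forcing language ``$X$'' abbreviates the definition of $X$, whose parameters are check names. By (K2), $1$ forces $|X|=\mu$, so by the maximum principle there is a sequence of names $\langle\tau_\xi:\xi<\mu\rangle\in V$ with $\Vdash X=\{\tau_\xi:\xi<\mu\}$. Fix $x\in X$ and $\tau=\tau_\xi$ with $\tau[G]=x$. For full $H$ we have $\tau[H]\in X^{V[H]}=X$.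

By (C3), if $\Vdash\sigma\in X$ then $\Vdash\pi\sigma\in X$ for all $\pi\in\operatorname{Aut}(B)$. So $\operatorname{Aut}(B)$ acts on the names for elements of $X$ up to forced equality. There are more such names than elements of $X$, because names can be mixed.

\begin{example}\label{ex:pair}
Let $\mu=2$. A name $\sigma$ with $\Vdash\sigma\in X$ is determined up to forced equality by $c=\|\sigma=\tau_0\|\in B$, and every $c\in B$ occurs, by mixing $\tau_0$ below $c$ with $\tau_1$ below $\neg c$. So the group acts on a set of size $\kappa$, and stabilizers have index at most $\kappa$. This bound is attained. Let $X=\{0,1\}$, $\tau_0=\check0$, $\tau_1=\check1$ and $c\notin\{0_B,1_B\}$. The name $\pi\sigma$ corresponds to $\pi c$, and the orbit of $c$ is all of $B\setminus\{0_B,1_B\}$, because $B|c\cong B|c'$ and $B|\neg c\cong B|\neg c'$ by Lemma~\ref{lem:levyquot}. The stabilizer $\{\pi:\pi c=c\}$ has index $\kappa$, and it contains $\operatorname{Aut}_\delta(B)$ as soon as $c\in B_\delta$.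
\end{example}

So even for finite $X$ one needs Theorem~\ref{thm:index} for subgroups of index $\kappa$.

\begin{proposition}\label{prop:support}
Suppose that $\mu^{\aleph_0}<2^{\aleph_1}$ in $V[G]$. Then there is $\delta<\kappa$ such that $\tau[H]=\tau[H']$ for all full $H,H'$ with $H\cap B_\delta=H'\cap B_\delta$.
\end{proposition}

\begin{proof}
In $V$ let $T=\{\pi\in\operatorname{Aut}(B):\ \Vdash\pi\tau=\tau\}$. By (C3), $\Vdash\sigma=\sigma'$ implies $\Vdash\pi\sigma=\pi\sigma'$, so $T$ is a subgroup, and $\pi T=\rho T$ if and only if $\Vdash\pi\tau=\rho\tau$. Let $\mathcal E\in V$ be the set of functions $e:A\to\mu$ in $V$ with $A$ a maximal antichain of $B$. For each $\pi$, since $\Vdash\pi\tau\in\{\tau_\xi:\xi<\mu\}$, there is $e_\pi\in\mathcal E$ such that $c\Vdash\pi\tau=\tau_{e_\pi(c)}$ for all $c\in\operatorname{dom}e_\pi$. If $e_\pi=e_\rho$, then $\Vdash\pi\tau=\rho\tau$. Hence the index of $T$ is at most $N=|\mathcal E|^V$.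

We count $\mathcal E$ in $V[G]$. There are $\kappa=\aleph_1$ antichains $A\in V$, each is small and therefore countable in $V[G]$, and so each carries at most $\mu^{\aleph_0}$ functions into $\mu$. Thus $|N|\le\aleph_1\cdot\mu^{\aleph_0}<2^{\aleph_1}\le|(2^\kappa)^V|$ in $V[G]$, by the hypothesis and (K4). Therefore $N<(2^\kappa)^V$.

By Theorem~\ref{thm:index} there is $\delta<\kappa$ with $\operatorname{Aut}_\delta(B)\subseteq T$. Let $H,H'$ be full with the same trace on $B_\delta$, and take $\pi\in\operatorname{Aut}_\delta(B)$ with $\pi H=H'$ from Lemma~\ref{lem:full}(c). Then $\tau[H']=(\pi\tau)[H']=(\pi\tau)[\pi H]=\tau[H]$, the first equality because $\pi\in T$.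
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
Let $x,\tau$ be as above and take $\delta$ from Proposition~\ref{prop:support}; increasing $\delta$, we may assume that $B_\delta$ is infinite. Then $x$ is the unique $z$ such that $z=\tau[H]$ for some $H$ with $\mathrm{Full}(H)$ and $H\cap B_\delta=G\cap B_\delta$. Evaluation of names is defined by recursion, so this defines $x$ in $V[G]$ from $G\cap B_\delta$ and parameters in $V$. Fix in $V$ a bijection $\iota:\beta\to B_\delta$ with $\omega\le\beta<\kappa$, and in $V[G]$ a bijection $e:\omega\to\beta$. Let the real $r$ code the pair of $R=\{(m,n):e(m)<e(n)\}$ and $S=\{n:\iota(e(n))\in G\}$. Then $e$ is the unique isomorphism of $(\omega,R)$ with $(\beta,<)$, and $G\cap B_\delta=\iota[e[S]]$. So $x$ is definable in $V[G]$ from $r$ and parameters in $V$, and reflection puts the definition into the form of Definition~\ref{def:definable}.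
\end{proof}

\section{Removing the real parameter}\label{sec:perfect}

Now let $X$ be nonempty and countable in $V[G]$. By (K4), $\mu^{\aleph_0}\le\aleph_1<2^{\aleph_1}$, so Proposition~\ref{prop:support} gives $\delta<\kappa$ for our $x$ and $\tau$. Write $P=\mathbb K_\delta$, and let $\mathcal G$ be the set of $h\in V[G]$ that are $P$-generic over $V$. For $h\in\mathcal G$ let $a_h=\tau[H]$ for any full $H$ with $H\cap P=h$. Such $H$ exists by Lemma~\ref{lem:full}(b), and the value does not depend on $H$ by Proposition~\ref{prop:support}. The map $h\mapsto a_h$ from $\mathcal G$ to $X$ is definable in $V[G]$, and $a_{G\cap P}=x$.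

We want to show that this map is constant near $G\cap P$. The set $a_h$ need not lie in $V[h]$, so conditions in $P$ cannot speak about it directly. But the relation $a_{h_0}=a_{h_1}$ is a statement in $V[G]$ with parameters in $V[h_0,h_1]$, and $V[G]$ is a homogeneous extension of this model. So the relation is decided in $V[h_0,h_1]$, and for mutually generic $h_0,h_1$ it is decided by a pair of conditions. This is the substitute for splitting on a bit.

Let $\mathsf E(h_0,h_1)$ be the formula
\[
\exists H_0\,\exists H_1\,\big(\mathrm{Full}(H_0),\ \mathrm{Full}(H_1),\ H_0\cap P=h_0,\ H_1\cap P=h_1,\ \tau[H_0]=\tau[H_1]\big).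
\]
Its other parameters are in $V$, it is symmetric, and for $h_0,h_1\in\mathcal G$ it holds in $V[G]$ if and only if $a_{h_0}=a_{h_1}$. With $\dot h_0,\dot h_1$ the names for the coordinates of the $P\times P$-generic filter, define in $V$
\begin{align*}
R_=&=\{(p,q)\in P\times P:(p,q)\Vdash\text{``}1_{\mathbb K}\Vdash\mathsf E(\dot h_0,\dot h_1)\text{''}\},\\
R_{\ne}&=\{(p,q)\in P\times P:(p,q)\Vdash\text{``}1_{\mathbb K}\Vdash\neg\mathsf E(\dot h_0,\dot h_1)\text{''}\}.
\end{align*}

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] If $(p,q)\notin R_=$, then some extension of $(p,q)$ is in $R_{\ne}$. The set $R_{\neq}$ is symmetric and closed under extension.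
\item[(b)] Let $h_0,h_1\in V[G]$ with $h_0\times h_1$ generic for $P\times P$ over $V$. If $h_0\times h_1$ meets $R_=$, then $a_{h_0}=a_{h_1}$; if it meets $R_{\ne}$, then $a_{h_0}\ne a_{h_1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Some extension of $(p,q)$ forces that $1_{\mathbb K}$ does not force $\mathsf E(\dot h_0,\dot h_1)$, and by (K2) over $V[h_0,h_1]$ the condition $1_{\mathbb K}$ then forces its negation. Symmetry follows from (C3) for the automorphism $(p,q)\mapsto(q,p)$ and the symmetry of $\mathsf E$.

(b) Code $(h_0,h_1)$ as a subset of a disjoint union of two copies of $P$. By Lemma~\ref{lem:factor}, $V[G]$ is a $\mathbb K$-generic extension of $V[h_0,h_1]$, so whatever $1_{\mathbb K}$ forces over $V[h_0,h_1]$ holds in $V[G]$.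
\end{proof}

The next lemma is the second and last place where the size of $X$ is used, and here countability is needed in full.

\begin{lemma}\label{lem:diagonal}
The set $\{p\in P:(p,p)\in R_=\}$ is dense in $P$.
\end{lemma}

\begin{proof}
Suppose that no $p\le p_0$ has $(p,p)\in R_=$. By Lemma~\ref{lem:R}(a), every $p\le p_0$ has extensions $q,q'$ with $(q,q')\in R_{\ne}$. By (K3) the dense open subsets of $P\times P$ in $V$ can be listed in $V[G]$ as $\langle D_n:n<\omega\rangle$. Since $R_{\neq}$ only speaks about mutually generic pairs, we build a tree in which every two branches are mutually generic. In $V[G]$ define $p_s$ for $s\in2^{<\omega}$, decreasing along branches, with $p_\emptyset=p_0$. Given $p_s$ for all $s\in2^n$, first choose $p_{s^\frown0},p_{s^\frown1}\le p_s$ with $(p_{s^\frown0},p_{s^\frown1})\in R_{\ne}$. Then go through the finitely many ordered pairs $(u,v)$ of distinct elements of $2^{n+1}$, and at each extend $p_u$ and $p_v$ so that $(p_u,p_v)\in D_0\cap\dots\cap D_n$. What has been achieved is preserved by the later extensions.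

For $z\in2^\omega$ let $h_z$ be the filter generated by $\{p_{z\restriction n}:n<\omega\}$. Let $z\ne z'$ first differ at $m$. For $n\ge m$ we have $(p_{z\restriction n+1},p_{z'\restriction n+1})\in D_0\cap\dots\cap D_n$, so $h_z\times h_{z'}$ is generic over $V$, and in particular $h_z,h_{z'}\in\mathcal G$. The pair $(p_{z\restriction m+1},p_{z'\restriction m+1})$ is in $R_{\ne}$ by Lemma~\ref{lem:R}(a). So $a_{h_z}\ne a_{h_{z'}}$, and $z\mapsto a_{h_z}$ is an injection of $2^\omega$ into $X$ in $V[G]$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]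
For $X=\emptyset$ there is nothing to prove. Otherwise let $x,\tau,\delta$ be as above and $g=G\cap P$. The dense set of Lemma~\ref{lem:diagonal} is in $V$, so there is $p\in g$ with $(p,p)\in R_=$. Let $h\in\mathcal G$ with $p\in h$. The filters $h$ and $g$ need not be mutually generic, so we compare both with a third filter. By Lemma~\ref{lem:factor}, $h,g\in V[G\cap B_\nu]$ for some $\nu<\kappa$. By (K3), $\mathcal P(P)\cap V[G\cap B_\nu]$ is countable in $V[G]$, so there is $h''\in V[G]$ with $p\in h''$ that is $P$-generic over $V[G\cap B_\nu]$, hence over $V[h]$ and over $V[g]$. By the product lemma, $h\times h''$ and $g\times h''$ are generic over $V$, and both contain $(p,p)$. Lemma~\ref{lem:R}(b) gives $a_h=a_{h''}=a_g=x$.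

If $H$ is full and $p\in H$, then $p\in H\cap P\in\mathcal G$, so $\tau[H]=a_{H\cap P}=x$; and $G$ is such an $H$. Hence
\[
\{x\}=\{z:\exists H\,(\mathrm{Full}(H),\ p\in H,\ z=\tau[H])\}.
\]
All parameters are in $V$, so by reflection $x$ is $V$-definable.
\end{proof}

In particular the Question has a positive answer.

\section{The small index property}\label{sec:index}

This section takes place in $V$. Suppose that $T$ contains no $\operatorname{Aut}_\gamma(B)$ and pick $b_\gamma\in\operatorname{Aut}_\gamma(B)\setminus T$. We must produce $2^\kappa$ cosets of $T$.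

\subsection{Counting cosets by conjugation}
The first idea is to form infinite products of subfamilies of the $b_\gamma$ and to hope that they lie in different cosets. In general this fails. In $\Gamma=\mathbb F_2^{\,\omega}$ let $\Gamma_n=\{v:v(i)=0\text{ for }i<n\}$, the analog of $\operatorname{Aut}_\gamma(B)$. The unit vectors $e_i$ are linearly independent, so there is a linear $\phi:\Gamma\to\mathbb F_2$ with $\phi(e_i)=1$ for all $i$. Its kernel has index $2$ and contains no $\Gamma_n$, as $e_n\in\Gamma_n$. This is the parity feared in the introduction: a product of elements outside $T$ may fall into $T$. In a noncommutative group one can isolate a single coordinate by conjugation.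

\begin{lemma}\label{lem:conj}
Let $T$ be a subgroup of a group $\Gamma$, and let $p_i\in T$, $q_i\in\Gamma\setminus T$ for $i<\lambda$. Suppose that for every $a\in2^\lambda$ there is $h_a\in\Gamma$ such that $h_ap_ih_a^{-1}=p_i$ when $a(i)=0$ and $h_aq_ih_a^{-1}=p_i$ when $a(i)=1$. Then $[\Gamma:T]\ge2^{|\lambda|}$.
\end{lemma}

\begin{proof}
Let $a(i)=0$, $b(i)=1$ and $g=h_b^{-1}h_a$. Then $gp_ig^{-1}=h_b^{-1}p_ih_b=q_i$. If $g\in T$, then $q_i\in T$. So $g\notin T$, that is, $h_aT\ne h_bT$.
\end{proof}

\begin{example}\label{ex:sym}
Let $\Omega$ be the disjoint union of sets $\Omega_i$, $i<\omega$, let $T\le\operatorname{Sym}(\Omega)$, and view $\operatorname{Sym}(\Omega_i)$ as the permutations that fix all points outside $\Omega_i$. Suppose that $T\cap\operatorname{Sym}(\Omega_i)$ is not normal in $\operatorname{Sym}(\Omega_i)$, for any $i$. Pick $p_i,g_i\in\operatorname{Sym}(\Omega_i)$ with $p_i\in T$ and $q_i=g_i^{-1}p_ig_i\notin T$. Let $h_a$ act on $\Omega_i$ as $g_i$ if $a(i)=1$ and as the identity if $a(i)=0$. Conjugation by $h_a$ acts on $\operatorname{Sym}(\Omega_i)$ as conjugation by $g_i^{a(i)}$, so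 Lemma~\ref{lem:conj} applies and $T$ has index at least $2^{\aleph_0}$.
\end{example}

In $\operatorname{Aut}(B)$ two things are missing. We are not given conjugate pairs $p_i\in T$, $q_i\notin T$. And the supports are not disjoint: $b_\gamma$ fixes $B_\gamma$ but may act on all later levels, so all pairs must be conjugated at once on the common tail. Both problems have one solution. We isolate a property of short sequences of automorphisms, richness, such that any two rich sequences are conjugate over any small partial conjugacy (Lemma~\ref{lem:bf}). Then we build automorphisms $x_a$, $a\in2^\kappa$, such that all sequences of elements $x_ax_{a'}^{-1}$ and $b_\gamma x_ax_{a'}^{-1}$ with distinct indices are rich (Lemma~\ref{lem:family}). If $T$ has small index, many $x_a$ lie in one right coset of $T$; for these $x_ax_{a'}^{-1}\in T$ and $b_\gamma x_ax_{a'}^{-1}\notin T$.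

\subsection{Extension and amalgamation}

\begin{lemma}\label{lem:extend}
\begin{enumerate}
\item[(a)] Every isomorphism $f:D\to D'$ between small complete subalgebras of $B$ extends to an automorphism of $B$.
\item[(b)] If $F$ is a small complete subalgebra of $B$ and also a complete subalgebra of a small complete algebra $A$, there is a complete embedding $A\to B$ that is the identity on $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
First let $W,W'$ be $\mu$-collapses with complete subalgebras $D,D'$ of size less than $\mu$, and let $f:D\to D'$ be an isomorphism. We claim that $f$ extends to an isomorphism $W\to W'$. Renaming the elements of $W'$, we may assume $D'=D$ and $f=\mathrm{id}$. By Lemma~\ref{lem:quotcollapse}, $D$ forces that $W/\dot g$ and $W'/\dot g$ are $\mu$-collapses, hence isomorphic. The maximum principle gives a name for an isomorphism, and Lemma~\ref{lem:quotient}(e) lifts it.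

(a) Choose an uncountable cardinal $\mu<\kappa$ with $|D|<\mu$ and $D\cup D'\subseteq B_{\mu+1}$. The claim with $W=W'=B_{\mu+1}$ extends $f$ to an automorphism of $B_{\mu+1}$, which extends to $B$ by Lemma~\ref{lem:levels}(a).

(b) Choose an uncountable cardinal $\mu<\kappa$ with $|A|<\mu$ and $F\subseteq B_{\mu+1}$. The algebra $W=RO(A^+\times\mathrm{Coll}(\omega,\mu))$ is a $\mu$-collapse, and by (C2) it has $A$ as a complete subalgebra, through $c\mapsto(c,1)$. Apply the claim to $W$, $W'=B_{\mu+1}$ and $\mathrm{id}_F$, and restrict the isomorphism to $A$.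
\end{proof}

The next lemma joins two extensions $E,F$ of $D$ so that compatible automorphisms join as well. In forcing terms, one forces with $D$ and then with the product of the two quotients; the construction is canonical, which is why automorphisms extend.

\begin{lemma}\label{lem:amalg}
Let $D$ be a complete subalgebra of small complete algebras $E$ and $F$. There are a small complete algebra $A$ with $F$ as a complete subalgebra and a complete embedding $k:E\to A$ with $k\restriction D=\mathrm{id}$ such that the following holds. Whenever $\sigma\in\operatorname{Aut}(E)$ and $\rho\in\operatorname{Aut}(F)$ satisfy $\sigma[D]=D$ and $\sigma\restriction D=\rho\restriction D$, there is $\omega\in\operatorname{Aut}(A)$ with $\omega\restriction F=\rho$ and $\omega k=k\sigma$.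
\end{lemma}

\begin{proof}
Write $e^*$ and $f^*$ for the projections $\operatorname{pr}_D$ of $e\in E$ and $f\in F$. Let
\[
Q=\{(e,f)\in E^+\times F^+:e^*\wedge f^*\ne0\},
\]
ordered coordinatewise, and $A=RO(Q)$, which is small. The map $e\mapsto(e,1)$ from $E^+$ to $Q$ preserves order and incompatibility. Given $(e,f)\in Q$ put $e_0=e\wedge f^*$; by \eqref{eq:proj}, $e_0^*=e^*\wedge f^*\ne0$, so $e_0\neq0$. If $0\ne e'\le e_0$, then $(e')^*\le f^*$, so $(e',f)\in Q$ is a common extension of $(e',1)$ and $(e,f)$. Thus $e_0$ is a reduction of $(e,f)$, and (C2) gives a complete embedding $k:E\to A$. Exchanging the roles of $E$ and $F$ gives $k':F\to A$, induced by $f\mapsto(1,f)$.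

Let $d\in D^+$ and $(e,f)\le(d,1)$. Then $e^*\le d$, so $e^*\wedge(f\wedge d)^*=e^*\wedge f^*\wedge d=e^*\wedge f^*\ne0$, and $(e,f\wedge d)\in Q$ extends both $(e,f)$ and $(1,d)$. By (C1), $k(d)\le k'(d)$, and by symmetry $k(d)=k'(d)$. Identify $F$ with $k'[F]$; then $k\restriction D=\mathrm{id}$.

Let $\sigma,\rho$ be as in the statement. Both map $D$ onto $D$, so $(\sigma e)^*=\sigma(e^*)$ and $(\rho f)^*=\rho(f^*)=\sigma(f^*)$. Hence $(\sigma e)^*\wedge(\rho f)^*=\sigma(e^*\wedge f^*)$, and $(e,f)\mapsto(\sigma e,\rho f)$ is an automorphism of $Q$. The induced $\omega\in\operatorname{Aut}(A)$ satisfies $\omega k=k\sigma$ and $\omega k'=k'\rho$.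
\end{proof}

\subsection{Rich sequences are conjugate}
A subalgebra $D$ is \emph{invariant} under $r$ if $r[D]=D$. A sequence is rich if every conceivable small extension of its action on a small invariant subalgebra is realized inside $B$. For the empty sequence this is Lemma~\ref{lem:extend}(b).

\begin{definition}\label{def:rich}
A sequence $\langle r_i:i<\lambda\rangle$ in $\operatorname{Aut}(B)$ with $\lambda<\kappa$ is \emph{rich} if the following holds. Let $D$ be a small complete subalgebra of $B$ invariant under all $r_i$, let $e:D\to E$ be a complete embedding into a small complete algebra, and let $\sigma_i\in\operatorname{Aut}(E)$ satisfy $\sigma_ie=er_i$ on $D$ for $i<\lambda$. Then there is a complete embedding $j:E\to B$ with $je=\mathrm{id}_D$ and $j\sigma_i=r_ij$ for all $i<\lambda$.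
\end{definition}

\begin{lemma}\label{lem:bf}
Let $\langle r_i:i<\lambda\rangle$ and $\langle p_i:i<\lambda\rangle$ be rich. Let $f:D\to D'$ be an isomorphism between small complete subalgebras of $B$ such that $D$ is invariant under all $r_i$, $D'$ is invariant under all $p_i$, and $fr_i=p_if$ on $D$. Then $f$ extends to $\hat f\in\operatorname{Aut}(B)$ with $\hat fr_i\hat f^{-1}=p_i$ for all $i<\lambda$.
\end{lemma}

\begin{proof}
Call a map with the properties of $f$ a \emph{partial conjugacy}. Let $C$ be the set of $\delta<\kappa$ such that $B_\delta$ is invariant under all $r_i$ and $p_i$; it is an intersection of fewer than $\kappa$ clubs, hence a club.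

\emph{Forth.} Let $f_0:D_0\to D_0'$ be a partial conjugacy and $D_0\subseteq B_\delta$ with $\delta\in C$. Apply the richness of $\langle p_i\rangle$ to $D_0'$, $E=B_\delta$, $e=f_0^{-1}$, $\sigma_i=r_i\restriction B_\delta$; the hypothesis holds since $r_if_0^{-1}=f_0^{-1}p_i$ on $D_0'$. We get $j:B_\delta\to B$ with $jf_0^{-1}=\mathrm{id}$, so $j$ extends $f_0$, and $jr_i=p_ij$. Its range is invariant under $p_i$, since $p_ij[B_\delta]=jr_i[B_\delta]=j[B_\delta]$. So $j$ is a partial conjugacy with domain $B_\delta$.

\emph{Back.} The inverse $f_0^{-1}$ is a partial conjugacy with the two sequences exchanged. If $D_0'\subseteq B_\delta$ with $\delta\in C$, the forth step for $f_0^{-1}$, which uses the richness of $\langle r_i\rangle$, extends $f_0$ to a partial conjugacy with range $B_\delta$.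

Define an increasing chain of partial conjugacies $f_k:D_k\to D_k'$ for $k<\kappa$, with $f_0=f$, and strictly increasing $\delta_k\in C$ for $0<k<\kappa$. Given $f_k$, choose $\delta_{k+1}\in C$ above all earlier $\delta$'s with $D_k\cup D_k'\subseteq B_{\delta_{k+1}}$; let $f_{k+1}$ have domain $B_{\delta_{k+1}}$ if $k$ is an even ordinal and range $B_{\delta_{k+1}}$ if $k$ is odd. For limit $k$ let $\delta_k=\sup_{k'<k}\delta_{k'}\in C$. The union of the earlier maps has domain and range equal to $B_{<\delta_k}$, because each $D_{k'}$ and $D'_{k'}$ lies in $B_{\delta_{k'+1}}$ and both parities occur cofinally. Let $f_k\in\operatorname{Aut}(B_{\delta_k})$ be its extension from Lemma~\ref{lem:levels}(c). The automorphisms $f_kr_i$ and $p_if_k$ of $B_{\delta_k}$ agree on $B_{<\delta_k}$, so they are equal by the uniqueness in that lemma. The $\delta_k$ are cofinal in $\kappa$, so $\hat f=\bigcup_kf_k$ is an automorphism of $B$ with $\hat fr_i=p_i\hat f$.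
\end{proof}

\subsection{A family with rich quotients}
We need $2^\kappa$ automorphisms from a construction of length $\kappa$. So we build them along the tree $2^{<\kappa}$: at level $\ell$ there are only $|2^\ell|<\kappa$ approximations $x_t$, and a demand on fewer than $\kappa$ branches becomes visible at a level where these branches have separated. All demands visible at level $\ell$ are met before the tree splits again, so that they are met for all branches through the nodes concerned. A demand prescribes $s\,x_tx_{t'}^{-1}$ on a larger algebra; we extend $x_{t'}$ arbitrarily and solve for $x_t$.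

\begin{lemma}\label{lem:family}
Let $S\subseteq\operatorname{Aut}(B)$ be nonempty with $|S|\le\kappa$. There are $x_a\in\operatorname{Aut}(B)$ for $a\in2^\kappa$ such that for every $\lambda<\kappa$, all $a_i,a_i'\in2^\kappa$ $(i<\lambda)$ that are pairwise distinct (all of them together), and all $c_i\in S$, the sequence $\langle c_ix_{a_i}x_{a_i'}^{-1}:i<\lambda\rangle$ is rich.
\end{lemma}

Some distinctness is necessary: a sequence with $r_0=r_1$ is not rich, since for $D=\{0,1\}$ and $\sigma_0\ne\sigma_1$ the equations $j\sigma_0=r_0j=r_1j=j\sigma_1$ contradict the injectivity of $j$.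

\begin{proof}
Enumerate $S$ as $\langle s_\gamma:\gamma<\kappa\rangle$, with repetitions if necessary. By recursion on $\ell<\kappa$ we define strictly increasing continuous $\eta_\ell<\kappa$ and $x_t\in\operatorname{Aut}(B_{\eta_\ell})$ for $t\in2^\ell$, such that $t\subseteq t'$ implies $x_t\subseteq x_{t'}$, and $B_{\eta_\ell}$ is invariant under $s_\gamma$ for $\gamma<\ell$. Let $\eta_0=0$, $x_\emptyset=\mathrm{id}$. At limit $\ell$ let $\eta_\ell$ be the supremum and extend $\bigcup_{\ell'<\ell}x_{t\restriction\ell'}$ by Lemma~\ref{lem:levels}(c); invariance persists because each $C_{s_\gamma}$ is closed.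

\emph{Tasks.} A \emph{task at level $\ell$} is a tuple $(\lambda,\langle t_i,t_i',\gamma_i\rangle_{i<\lambda},D,E,\langle\sigma_i\rangle_{i<\lambda})$ such that $(\lambda,\langle\gamma_i\rangle,D,E,\langle\sigma_i\rangle)\in V_\ell$; $\gamma_i<\ell$; the nodes $t_i,t_i'\in2^\ell$ are pairwise distinct; $D\subseteq B_{\eta_\ell}$ is a complete subalgebra of $B$ and of the complete algebra $E$; $D$ is invariant under $s_{\gamma_i}x_{t_i}x_{t_i'}^{-1}\in\operatorname{Aut}(B_{\eta_\ell})$; and $\sigma_i\in\operatorname{Aut}(E)$ agrees with this map on $D$. Here $\lambda<\ell$, so there are at most $|V_\ell|\cdot|2^\ell\times2^\ell|^{|\ell|}<\kappa$ tasks, by inaccessibility. List them as $\langle\mathfrak t_\zeta:\zeta<\theta\rangle$ with $\theta<\kappa$.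

\emph{Step from $\ell$ to $\ell+1$.} By recursion on $\zeta\le\theta$ define strictly increasing continuous $\eta_{\ell,\zeta}<\kappa$ and $x_{t,\zeta}\in\operatorname{Aut}(B_{\eta_{\ell,\zeta}})$ for $t\in2^\ell$, increasing in $\zeta$, with $\eta_{\ell,0}=\eta_\ell$, $x_{t,0}=x_t$, and $B_{\eta_{\ell,\zeta}}$ invariant under $s_\gamma$ for $\gamma<\ell$. Limit stages are treated as above. At stage $\zeta<\theta$ let $\mathfrak t_\zeta$ be the displayed tuple, let $F=B_{\eta_{\ell,\zeta}}$, and let
\[
\rho_i=s_{\gamma_i}x_{t_i,\zeta}x_{t_i',\zeta}^{-1}\in\operatorname{Aut}(F).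
\]
This is where the invariance under $s_{\gamma_i}$ is needed. The maps $\rho_i$ are already fixed on $F$, which may be much larger than $D$, so $E$ has to be added compatibly. Since $\rho_i$ and $\sigma_i$ agree on $D$ and map it onto itself, Lemma~\ref{lem:amalg} gives $A\supseteq F$, $k:E\to A$ and $\omega_i\in\operatorname{Aut}(A)$ with $\omega_i\restriction F=\rho_i$ and $\omega_ik=k\sigma_i$. By Lemma~\ref{lem:extend}(b) we may replace $A$ by a copy over $F$ and assume that $A$ is a complete subalgebra of $B$.

Using Lemma~\ref{lem:extend}(a), choose $X_t\in\operatorname{Aut}(B)$ extending $x_{t,\zeta}$ for $t\in 2^\ell$ as follows. If $t$ is none of the $t_i$, let $X_t$ be any extension. This defines $X_{t_i'}$ for all $i$, because the nodes are distinct. Let $Y_i=X_{t_i'}^{-1}[A]$, which contains $X_{t_i'}^{-1}[F]=F$, and let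
\[
y_i=s_{\gamma_i}^{-1}\omega_iX_{t_i'}\restriction Y_i:\ Y_i\to s_{\gamma_i}^{-1}[A],
\]
an isomorphism between small complete subalgebras of $B$. On $F$ it equals $s_{\gamma_i}^{-1}\rho_ix_{t_i',\zeta}=x_{t_i,\zeta}$. Let $X_{t_i}$ extend $y_i$; each node $t_i$ receives only one such demand. Choose $\eta_{\ell,\zeta+1}>\eta_{\ell,\zeta}$ with $A\subseteq B_{\eta_{\ell,\zeta+1}}$ in the intersection of the fewer than $\kappa$ clubs $C_{X_t}$ $(t\in2^\ell)$ and $C_{s_\gamma}$ $(\gamma<\ell)$, and put $x_{t,\zeta+1}=X_t\restriction B_{\eta_{\ell,\zeta+1}}$. Since $X_{t_i'}^{-1}$ maps $A$ onto $Y_i$,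
\begin{equation}\label{eq:plus}
s_{\gamma_i}x_{t_i,\zeta+1}x_{t_i',\zeta+1}^{-1}\restriction A=s_{\gamma_i}y_iX_{t_i'}^{-1}\restriction A=\omega_i\qquad(i<\lambda).
\end{equation}
After stage $\theta$, extend each $x_{t,\theta}$ to some $Z_t\in\operatorname{Aut}(B)$, choose $\eta_{\ell+1}>\eta_{\ell,\theta}$ in all $C_{Z_t}$ and all $C_{s_\gamma}$ for $\gamma\le\ell$, and put $x_{t^\frown0}=x_{t^\frown1}=Z_t\restriction B_{\eta_{\ell+1}}$.

\emph{Verification.} For $a\in2^\kappa$ let $x_a=\bigcup_\ell x_{a\restriction\ell}$, an automorphism of $B$ because the $\eta_\ell$ are cofinal in $\kappa$. Let $r_i=s_{\gamma_i}x_{a_i}x_{a_i'}^{-1}$ for $i<\lambda$ be as in the lemma, and let $D,e,E,\sigma_i$ be as in Definition~\ref{def:rich}. As $D\in V_\kappa$ and $E$ is small, there is an isomorphism $\iota$ of $E$ onto an algebra in $V_\kappa$ with $\iota e=\mathrm{id}_D$; if $j'$ works for $\iota[E]$, the inclusion map and $\iota\sigma_i\iota^{-1}$, then $j=j'\iota$ works for the given data. So we may assume that $E\in V_\kappa$ and $e$ is the inclusion. Since $\lambda<\kappa$ and $\kappa$ is regular, there is $\ell<\kappa$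 such that $(\lambda,\langle\gamma_i\rangle,D,E,\langle\sigma_i\rangle)\in V_\ell$, all $\gamma_i<\ell$, $D\subseteq B_{\eta_\ell}$, and the nodes $t_i=a_i\restriction\ell$, $t_i'=a_i'\restriction\ell$ are pairwise distinct. On $B_{\eta_\ell}$ the map $r_i$ equals $s_{\gamma_i}x_{t_i}x_{t_i'}^{-1}$, so these data form a task $\mathfrak t_\zeta$ at level $\ell$. As $x_{a_i}\supseteq x_{t_i,\zeta+1}$ and $x_{a_i'}\supseteq x_{t_i',\zeta+1}$, equation \eqref{eq:plus} says $r_i\restriction A=\omega_i$. With $j=k:E\to A\subseteq B$ we get $j\restriction D=\mathrm{id}$ and $r_ij=\omega_ik=k\sigma_i=j\sigma_i$.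
\end{proof}

\subsection{Proof of Theorem~\ref{thm:index}}
Let $[\operatorname{Aut}(B):T]<2^\kappa$ and suppose that $b_\gamma\in\operatorname{Aut}_\gamma(B)\setminus T$ for every $\gamma<\kappa$. Take the family $\langle x_a:a\in2^\kappa\rangle$ of Lemma~\ref{lem:family} for $S=\{\mathrm{id}\}\cup\{b_\gamma:\gamma<\kappa\}$. Some right coset of $T$ contains $x_a$ for more than $\kappa$ many $a$; otherwise $2^\kappa\le[\operatorname{Aut}(B):T]\cdot\kappa<2^\kappa$. Let $J$ be the set of these $a$. Then $|J|>\kappa$ and $x_ax_{a'}^{-1}\in T$ for $a,a'\in J$.

We construct the data of Lemma~\ref{lem:conj} with $\lambda=\kappa$, building $h_a$ along the tree $2^{<\kappa}$. The point is to choose $p_i$ and $q_i$ that are both the identity on the level reached at stage $i$. Then every approximation built so far is compatible with either choice for coordinate $i$, as disjointness of supports guaranteed in Example~\ref{ex:sym}, and richness takes care of the tail.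

By recursion on $i<\kappa$ define strictly increasing continuous $\delta_i<\kappa$, elements $p_i\in T$ and $q_i\notin T$, and $f_t\in\operatorname{Aut}(B_{\delta_i})$ for $t\in2^i$, with $t\subseteq t'$ implying $f_t\subseteq f_{t'}$. Write $r^t_j=p_j$ if $t(j)=0$ and $r^t_j=q_j$ if $t(j)=1$. We maintain, for $t\in2^i$ and $j<i$:
\begin{equation}\label{eq:dagger}
B_{\delta_i}\text{ is invariant under }p_j\text{ and }q_j,\quad\text{and}\quad f_tr^t_j=p_jf_t\text{ on }B_{\delta_i}.
\end{equation}
Let $\delta_0=0$ and $f_\emptyset=\mathrm{id}$. At limit $i$ take the supremum and extend the unions by Lemma~\ref{lem:levels}(c), which also preserves both parts of \eqref{eq:dagger}.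

\emph{Step from $i$ to $i+1$.} Fewer than $\kappa$ elements of $J$ have been used, so more than $\kappa$ are left. There are only $\kappa^{|B_{\delta_i}|}=\kappa$ maps from $B_{\delta_i}$ to $B$, so there are four distinct unused $a_i,a_i',c_i,c_i'\in J$ for which $x_a^{-1}\restriction B_{\delta_i}$ is the same map. For two such indices $a,a'$ and $b\in B_{\delta_i}$ we have $x_ax_{a'}^{-1}b=x_ax_a^{-1}b=b$. Put
\[
p_i=x_{a_i}x_{a_i'}^{-1},\qquad q_i=b_{\delta_i}x_{c_i}x_{c_i'}^{-1}.
\]
Both are the identity on $B_{\delta_i}$. Also $p_i\in T$, and $q_i\notin T$ because $x_{c_i}x_{c_i'}^{-1}\in T$ and $b_{\delta_i}\notin T$. Let $t\in2^i$, $\varepsilon<2$ and $u=t^\frown\varepsilon$. The sequences $\langle r^u_j:j\le i\rangle$ and $\langle p_j:j\le i\rangle$ are rich by Lemma~\ref{lem:family}, since no index in $J$ is used twice. They leave $B_{\delta_i}$ invariant and satisfy $f_tr^u_j=p_jf_t$ on $B_{\delta_i}$: for $j<i$ by \eqref{eq:dagger}, and for $j=i$ because $r^u_i$ and $p_i$ are the identity there. Lemma~\ref{lem:bf} gives $\hat f_u\in\operatorname{Aut}(B)$ extending $f_t$ with $\hat f_ur^u_j=p_j\hat f_u$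 for $j\le i$. Choose $\delta_{i+1}>\delta_i$ in the intersection of the fewer than $\kappa$ clubs $C_\pi$, where $\pi$ ranges over $\hat f_u$ $(u\in2^{i+1})$ and $p_j,q_j$ $(j\le i)$, and put $f_u=\hat f_u\restriction B_{\delta_{i+1}}$. Then \eqref{eq:dagger} holds at $i+1$.

For $a\in2^\kappa$ let $h_a=\bigcup_{i<\kappa}f_{a\restriction i}\in\operatorname{Aut}(B)$. By \eqref{eq:dagger} at all $i>j$, we have $h_ap_jh_a^{-1}=p_j$ if $a(j)=0$ and $h_aq_jh_a^{-1}=p_j$ if $a(j)=1$. Lemma~\ref{lem:conj} gives $[\operatorname{Aut}(B):T]\ge2^\kappa$, a contradiction. \qed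

\section{Sharpness of the bounds}\label{sec:sharp}

\begin{example}\label{ex:cohen}
Theorem~\ref{thm:main} fails for sets of size $\aleph_1$, even if one asks for only one definable element. Let $X$ be the set of reals of $V[G]$ that are Cohen-generic over $V$. It is definable from the set of dense subsets of $2^{<\omega}$ in $V$, and it is nonempty because that set is countable in $V[G]$ by (K3). By (K2) a $V$-definable real belongs to $V$, and no real of $V$ is Cohen-generic over $V$; so $X$ has no $V$-definable element. By Theorem~\ref{thm:main} the set $X$ is uncountable, and $|X|\le2^{\aleph_0}=\aleph_1$.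
\end{example}

\begin{example}\label{ex:full}
In Theorem~\ref{thm:real} the hypothesis cannot be weakened to $|X|^{\aleph_0}\le2^{\aleph_1}$. Let $X$ be the set of full $H$. It is $V$-definable by Lemma~\ref{lem:full}(a), it contains $G$, and it consists of subsets of $\kappa=\aleph_1$, so $|X|^{\aleph_0}\le(2^{\aleph_1})^{\aleph_0}=2^{\aleph_1}$. Suppose that $H\in X$ is definable from a real $r$ and parameters in $V$. By Lemma~\ref{lem:factor}, $V[G]$ is a $\mathbb K$-generic extension of $V[r]$, so $H\in V[r]$ by (K2), and $V[G]=V[H]\subseteq V[r]$. But $\kappa$ is inaccessible in $V[r]$ and $\kappa=\aleph_1$ in $V[G]$.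
\end{example}

\begin{remark}\label{rem:index}
In Theorem~\ref{thm:index} the bound cannot be relaxed to index at most $2^\kappa$: the trivial subgroup has index $|\operatorname{Aut}(B)|\le\kappa^\kappa=2^\kappa$, while $\operatorname{Aut}_\delta(B)$ contains the nontrivial automorphism that exchanges the values $0$ and $1$ in a column $\alpha\ge\max(\delta,2)$. In the other direction, the left coset of $\pi$ modulo $\operatorname{Aut}_\delta(B)$ is determined by $\pi\restriction B_\delta$, so $\operatorname{Aut}_\delta(B)$ has index at most $\kappa^{|B_\delta|}=\kappa$. Thus the subgroups of index less than $2^\kappa$ are exactly those that contain some $\operatorname{Aut}_\delta(B)$, and their index is at most $\kappa$.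
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB}
Nathaniel Bannister and Dianthe Basak, \emph{Condensed Sets and the Solovay Model}, arXiv:2602.09283 (2026).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\end{thebibliography}
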